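\title{Surfaces glued along a circle: Bloch--Kato pro-$p$ groups that are not 1-cyclotomic}

\begin{abstract}
Let $p$ be a prime, let $d\ge 3$, and let $G$ be the pro-$p$ group generated by $x_1,y_1,\dots,x_d,y_d$ subject to $[x_1,y_1]=\dots=[x_d,y_d]$. We prove that $G$ is a Bloch--Kato group and that it is not 1-cyclotomic. Open subgroups of $G$ correspond to finite covers of the space obtained by gluing $d$ surfaces along their boundary circles. Every piece of such a cover has a handle, and this forces the mod $p$ cohomology algebra of every closed subgroup to be quadratic and even Koszul. The obstruction to being 1-cyclotomic is an element of order $p$ in the abelianization of a subgroup of index $p^2$, produced by three families of parallel lines in the plane $\mathbb{F}_p^2$. The results hold for surfaces of arbitrary positive genus, and they show that $G$ is not the maximal pro-$p$ Galois group of a field that contains a primitive $p$-th root of unity.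
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p$ is a prime and $k=\mathbb{F}_p$. For a pro-$p$ group $K$ we write $H^n(K)=H^n(K,k)$ for continuous cohomology with trivial action, and $H^\bullet(K)=\bigoplus_{n\ge0}H^n(K)$ for the cohomology algebra with the cup product. For discrete groups and for spaces, $H^n(-)$ also has coefficients in $k$ unless other coefficients are shown.

\subsection{Two conditions on the subgroups of a pro-$p$ group}

Let $A=\bigoplus_{n\ge0}A_n$ be a graded $k$-algebra with $A_0=k$. Let $T(A_1)$ be the tensor algebra on $A_1$, and put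
\[
q(A)=T(A_1)\big/\bigl(\ker(A_1\otimes A_1\to A_2)\bigr),
\]
the quotient by the two-sided ideal generated by the relations of degree $2$. The algebra $A$ is \emph{quadratic} if the natural map $q(A)\to A$ is an isomorphism, that is, if $A$ is generated in degree $1$ and its relations are generated in degree $2$. It is \emph{Koszul} if $\operatorname{Tor}^A_{i,j}(k,k)=0$ for $i\ne j$, where $i$ is the homological degree and $j$ the degree coming from the grading of $A$.

\begin{definition}
A pro-$p$ group $H$ is \emph{Bloch--Kato} if $H^\bullet(K)$ is quadratic for every closed subgroup $K\le H$.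
\end{definition}

In such a group the whole cohomology of $K$ is determined by the space of characters $H^1(K)=\operatorname{Hom}(K,k)$ and by the linear relations among cup products of two characters.

An \emph{orientation} of $H$ is a continuous homomorphism $\theta\colon H\to 1+p\mathbb{Z}_p$. It defines the module $\mathbb{Z}_p(1)$, which is $\mathbb{Z}_p$ with $h$ acting as multiplication by $\theta(h)$. The action on $\mathbb{Z}_p(1)/p$ is trivial, so $\mathbb{Z}_p(1)/p=k$.

\begin{definition}
The pair $(H,\theta)$ is \emph{1-cyclotomic} if for every open subgroup $U\le H$ and every $n\ge1$ the natural map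
\[
H^1(U,\mathbb{Z}_p(1)/p^n)\longrightarrow H^1(U,\mathbb{Z}_p(1)/p)
\]
is surjective. The group $H$ is \emph{1-cyclotomic} if $(H,\theta)$ is 1-cyclotomic for some orientation $\theta$.
\end{definition}

For $\theta=1$ the condition says that every character $U\to\mathbb{Z}/p$ lifts to $\mathbb{Z}/p^n$ for all $n$. If $H$ is finitely generated, this means that every $U^{\mathrm{ab}}$ is torsion-free: characters of $\mathbb{Z}_p^r$ lift, while a nonzero character of a summand $\mathbb{Z}/p^e$ does not lift to $\mathbb{Z}/p^{e+1}$, because every homomorphism $\mathbb{Z}/p^e\to\mathbb{Z}/p^{e+1}$ has image in $p\mathbb{Z}/p^{e+1}$.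

The condition is modeled on Kummer theory. Let $F$ be a field of characteristic different from $p$ that contains a primitive $p$-th root of unity, let $F(p)$ be the compositum of its finite Galois $p$-extensions, and let $G_F(p)=\operatorname{Gal}(F(p)/F)$. The group $F(p)^\times$ is $p$-divisible: if $a$ lies in a finite Galois $p$-extension of $F$, then adjoining the $p$-th roots of all conjugates of $a$ gives another one. In particular $F(p)$ contains the groups $\mu_{p^n}$ of $p^n$-th roots of unity, and the action on them defines an orientation $\theta_{\mathrm{cyc}}$ with $\mathbb{Z}_p(1)/p^n\cong\mu_{p^n}$. Let $U\le G_F(p)$ be open with fixed field $L$. The sequence $1\to\mu_{p^n}\to F(p)^\times\to F(p)^\times\to1$, in which the second map is the $p^n$-th power, and Hilbert's Theorem 90 give $H^1(U,\mu_{p^n})=L^\times/(L^\times)^{p^n}$. Reduction modulo $p$ corresponds to $\zeta\mapsto\zeta^{p^{n-1}}$, and it induces the projection $L^\times/(L^\times)^{p^n}\to L^\times/(L^\times)^p$, which is surjective. So $(G_F(p),\theta_{\mathrm{cyc}})$ is 1-cyclotomic.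

In the simplest examples the two conditions hold or fail together. A free pro-$p$ group satisfies both, with $\theta=1$: its closed subgroups are free, so their cohomology vanishes in degrees $\ge2$, and their characters lift. For odd $p$ the group $\mathbb{Z}/p$ fails both. Its $H^2$ is nonzero, while the cup product on the line $H^1$ vanishes by graded commutativity; its only orientation is trivial because $1+p\mathbb{Z}_p$ is torsion-free, and the identity character does not lift to $\mathbb{Z}/p^2$.

\subsection{The groups and the results}

We write $[x,y]=xyx^{-1}y^{-1}$. Fix integers $d\ge1$ and $g_1,\dots,g_d\ge1$, and let $G$ be the pro-$p$ group with generators $x_{ij},y_{ij}$ for $1\le i\le d$, $1\le j\le g_i$, and relations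
\begin{equation}\label{eq:presentation}
\prod_{j=1}^{g_1}[x_{1j},y_{1j}]=\prod_{j=1}^{g_2}[x_{2j},y_{2j}]=\dots=\prod_{j=1}^{g_d}[x_{dj},y_{dj}].
\end{equation}
The common value of these products is denoted by $c$. The convention $[x,y]=x^{-1}y^{-1}xy$ gives an isomorphic group, as one sees by replacing every generator by its inverse.

For $d=1$ the group $G$ is free. For $d=2$ it is the pro-$p$ completion of the fundamental group of the closed orientable surface of genus $g_1+g_2$, cut into two pieces by the curve $c$. The first new case is $d\ge3$ and $g_1=\dots=g_d=1$, where
\begin{equation}\label{eq:tori}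
G=\langle\, x_1,y_1,\dots,x_d,y_d \mid [x_1,y_1]=[x_2,y_2]=\dots=[x_d,y_d]\,\rangle .
\end{equation}
The problem that we solve comes from Blumer and Quadrelli \cite{BQ}: \emph{is the group \eqref{eq:tori} Bloch--Kato, and is it 1-cyclotomic?} It is known that for this group $H^\bullet(G)$ is quadratic, that $\operatorname{cd}(G)=2$, that $G$ is mild, and that $G$ has the 3-fold Massey vanishing property; our proofs use none of these facts. The abelianization $G^{\mathrm{ab}}=\mathbb{Z}_p^{2d}$ is torsion-free. So $G$ itself passes both tests, both properties hold for $d\le2$, and one might guess that both persist for $d\ge3$. Only one does.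

\begin{theorem}\label{thm:A}
For every prime $p$ and every $d\ge3$, the group \eqref{eq:tori} is Bloch--Kato and is not 1-cyclotomic.
\end{theorem}

This is a special case of parts (1) and (2) of the following theorem. Here $\operatorname{cd}$ is the cohomological dimension.

\begin{theorem}\label{thm:B}
Let $d\ge1$ and $g_1,\dots,g_d\ge1$, and let $G$ be the pro-$p$ group with presentation \eqref{eq:presentation}.
\begin{enumerate}
\item[(1)] We have $\operatorname{cd}(G)\le2$, and for every closed subgroup $K\le G$ the algebra $H^\bullet(K)$ is quadratic, and even Koszul. In particular $G$ is Bloch--Kato.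
\item[(2)] The group $G$ is 1-cyclotomic if and only if $d\le2$.
\item[(3)] Let $d\ge3$. If $\theta$ is an orientation such that $H^1(G,\mathbb{Z}_p(1)/p^n)\to H^1(G,k)$ is surjective for all $n$, then $\theta=1$. For $\theta=1$, the map $H^1(U,\mathbb{Z}/p^n)\to H^1(U,\mathbb{Z}/p)$ is surjective for all $n$ whenever $[G:U]\le p$, but it is not surjective for some $U$ of index $p^2$ and $n=2$.
\end{enumerate}
\end{theorem}

For $n=1$ there is nothing to lift, so the index $p^2$ and the level $n=2$ in part (3) are the smallest possible. Part (2) and Kummer theory give the following consequence.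

\begin{corollary}\label{cor:galois}
For $d\ge3$ the Bloch--Kato group $G$ is not isomorphic to $G_F(p)$ for any field $F$ of characteristic different from $p$ that contains a primitive $p$-th root of unity.
\end{corollary}

\subsection{The method}

Both properties concern all open subgroups at once, and presentations of subgroups grow quickly with the index. We replace them by spaces. The group $G$ is the pro-$p$ completion of the fundamental group of $d$ surfaces glued along a circle, and an open subgroup $U$ corresponds to a finite cover $Y$, which is again a union of surfaces glued along circles (Section~\ref{sec:covers}). The two properties depend on different features of $Y$. The cohomology ring is governed by the individual pieces: each has positive genus, and one handle in each piece carries all of $H^2$ (Section~\ref{sec:rings}). The torsion in $U^{\mathrm{ab}}$ is governed by the pattern of incidence between circles and pieces, and for $d\ge3$ this pattern can be that of points and lines in a finite plane (Section~\ref{sec:lifting}).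

\section{Open subgroups and finite covers}\label{sec:covers}

Let $T_i$ be the compact oriented surface of genus $g_i$ with one boundary circle. Let $X$ be the space obtained by gluing all the circles $\partial T_i$ to one oriented circle $C$ by orientation-preserving homeomorphisms. Each $T_i$ is a subspace of $X$, and two of them meet exactly in $C$. Choose a base point on $C$. The group $\pi_1(T_i)$ is free on generators $x_{ij},y_{ij}$ for which the boundary loop is $\prod_j[x_{ij},y_{ij}]$. By van Kampen's theorem, $\Gamma=\pi_1(X)$ is the discrete group with presentation \eqref{eq:presentation}, and $C$ represents $c$. Let $\Gamma_i\le\Gamma$ be the subgroup generated by the $x_{ij},y_{ij}$ with the given $i$; it is the image of $\pi_1(T_i)$. The groups $\Gamma$ and $G$ have the same homomorphisms to finite $p$-groups, so $G$ is the pro-$p$ completion of $\Gamma$.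

Let $U\le G$ be open and let $\Gamma_U\le\Gamma$ be its preimage. The image of $\Gamma$ is dense in $G$, so $\Gamma$ acts transitively on the finite set $U\backslash G$ by right multiplication. Hence $\Gamma_U\backslash\Gamma=U\backslash G$, and the image of $\Gamma_U$ is dense in $U$. Let $Y=Y_U\to X$ be the connected cover with fundamental group $\Gamma_U$.

\subsection{Comparing $U$ with $Y_U$}

We first show that $U$ is related to $\Gamma_U$ as $G$ is to $\Gamma$. The point is that a $p$-group quotient of $\Gamma_U$ has, a priori, nothing to do with the $p$-group quotients of $\Gamma$.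

\begin{lemma}\label{lem:completion}
Every homomorphism from $\Gamma_U$ to a pro-$p$ group extends uniquely to a continuous homomorphism on $U$. That is, $U$ is the pro-$p$ completion of $\Gamma_U$.
\end{lemma}

\begin{proof}
Uniqueness holds by density. Given uniqueness, existence reduces, by passing to an inverse limit, to a homomorphism $f\colon\Gamma_U\to Q$ with $Q$ a finite $p$-group. Let $N=\ker f$. Let $\Gamma_0\le\Gamma_U$ be the preimage of the intersection of the conjugates of $U$ in $G$; it is normal of $p$-power index in $\Gamma$. The group $N\cap\Gamma_0$ is normal of $p$-power index in $\Gamma_0$. It has finitely many conjugates in $\Gamma$, and each of them is normal of $p$-power index in $\Gamma_0$. Their intersection $N'$ is normal in $\Gamma$, and $\Gamma_0/N'$ embeds in a finite product of $p$-groups. So $\Gamma/N'$ is a finite $p$-group, and $\Gamma\to\Gamma/N'$ extends to a continuous map $G\to\Gamma/N'$. By density this map sends $U$ onto $\Gamma_U/N'$. Since $N'\subseteq N$, the map $f$ factors through $\Gamma_U/N'$, and the composite $U\to\Gamma_U/N'\to Q$ extends $f$.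
\end{proof}

Attach cells of dimension $\ge3$ to $X$ to obtain a space $Z$ of type $K(\Gamma,1)$. The cover $Z_U$ of $Z$ with group $\Gamma_U$ is a $K(\Gamma_U,1)$, and it is obtained from $Y_U$ by attaching cells of dimension $\ge3$. Define
\[
\iota_U\colon H^\bullet(U)\longrightarrow H^\bullet(\Gamma_U)=H^\bullet(Z_U)\longrightarrow H^\bullet(Y_U),
\]
where the first map is induced by $\Gamma_U\to U$ and the second by the inclusion. This is a ring homomorphism. For $U'\le U$ it carries restriction to pullback along $Y_{U'}\to Y_U$.

\begin{lemma}\label{lem:comparison}
The map $\iota_U$ is bijective in degrees $0$ and $1$ and injective in degree $2$.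
\end{lemma}

\begin{proof}
Since $H^n(Z_U,Y_U)=0$ for $n\le2$, the second map is bijective in degrees $0,1$ and injective in degree $2$. The first map is bijective in degree $0$, and in degree $1$ it is the bijection between continuous homomorphisms $U\to k$ and homomorphisms $\Gamma_U\to k$ given by Lemma~\ref{lem:completion}. For degree $2$, recall that $H^2(U)$ classifies central extensions of profinite groups $1\to k\to\widehat U\to U\to1$, that the zero class corresponds to the extensions with a continuous homomorphic section, and that maps on $H^2$ correspond to pulling back extensions. Suppose that the class of $\widehat U$ maps to zero in $H^2(\Gamma_U)$. Then $\Gamma_U\to U$ lifts to a homomorphism $\Gamma_U\to\widehat U$. The group $\widehat U$ is pro-$p$, so the lift extends to a continuous homomorphism $\sigma\colon U\to\widehat U$. The composite of $\sigma$ with $\widehat U\to U$ is the identity on the dense image of $\Gamma_U$, so $\sigma$ is a section and the class is zero.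
\end{proof}

These two lemmas hold for any connected CW complex in place of $X$. Surjectivity in degree $2$ is not formal, and it will come from the geometry of $Y$.

\subsection{Circles and pieces}

Let $C_Y\subseteq Y$ be the preimage of $C$, and let $E$ be its set of components; these are circles, which we orient as covers of $C$. Let $B_i$ be the set of components of the preimage of $T_i$, and let $B=\bigsqcup_iB_i$. The elements of $B$ are called \emph{pieces}. A piece $S\in B_i$ is a finite connected cover of $T_i$, so it is a compact connected surface, oriented as a cover of $T_i$. Its boundary is the union of a nonempty set $E(S)\subseteq E$ of circles, and the boundary orientation agrees with the orientation of these circles, because this holds for $\partial T_i=C$. The space $Y$ is the union of the pieces, and two pieces meet only in circles of $E$.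

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(a)] The set $E$ is in bijection with the orbits of $\langle c\rangle$ on $U\backslash G$, and $B_i$ with the orbits of $\Gamma_i$ on $U\backslash G$. A circle $e$ lies in $E(S)$ if and only if the orbit of $e$ is contained in the orbit of $S$. In particular, for each $i$ the sets $E(S)$ with $S\in B_i$ form a partition of $E$.
\item[(b)] Every piece has genus at least $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fiber of $Y\to X$ over the base point is $U\backslash G$, and lifting loops gives the action of $\Gamma$ by right multiplication. Let $D$ be one of the connected subspaces $C,T_1,\dots,T_d$. Every component of the preimage of $D$ meets the fiber, and two points of the fiber lie in the same component exactly when they are the endpoints of a lift of a loop in $D$. So the components meet the fiber in the orbits of the image of $\pi_1(D)$. A circle $e$ lies in a piece $S$ exactly when its points in the fiber do.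

(b) Let $S\in B_i$ have degree $m$ over $T_i$, genus $g_S$, and $n$ boundary circles. Then $n\le m$. The Euler characteristic is multiplicative in covers, so $2-2g_S-n=m(1-2g_i)$. Since $g_i\ge1$,
\[
2g_S=2-n+m(2g_i-1)\ge 2-n+m\ge2.\qedhere
\]
\end{proof}

\section{The cohomology rings of the subgroups}\label{sec:rings}

In this section we prove part (1) of Theorem~\ref{thm:B}. The mechanism is already visible in the space $X$.

\begin{example}\label{ex:tori}
Let $g_1=\dots=g_d=1$. Then $X/C$ is a wedge of $d$ tori $T_i/\partial T_i$. The restriction $H^1(X)\to H^1(C)$ is zero because $c$ is a commutator, so $H^1(X,C)\to H^1(X)$ is an isomorphism and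
\[
0\to H^1(C)\to H^2(X,C)\to H^2(X)\to0
\]
is exact. Let $\alpha_i,\beta_i\in H^1(X)$ be the basis dual to $x_i,y_i$. As in the wedge of tori, all products of two basis elements vanish except $\alpha_i\beta_i=-\beta_i\alpha_i$. These $d$ products span $H^2(X)$ and satisfy exactly one linear relation. The relation is invariant under the homeomorphisms of $X$ that permute the $T_i$ and fix $C$, so it is $\sum_i\alpha_i\beta_i=0$.

Let $A=H^\bullet(X)$. Then $q(A)_2=A_2$, and $A$ is quadratic if $q(A)_3=0$. The space $q(A)_3$ is spanned by the words $v\alpha_i\beta_i$ with $v$ a basis element. If $v\ne\beta_i$, then $v\alpha_i=0$ already in degree $2$. If $v=\beta_i$, then $\beta_i\alpha_i\beta_i=-\beta_i\beta_i\alpha_i=0$. The relation $\sum_i\alpha_i\beta_i=0$ played no role.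
\end{example}

The example used two facts: $H^2$ is spanned by products $\alpha\beta$ that live on one torus, and multiplication by $\alpha$ sees only the $\beta$-coordinate of a class. In a cover $Y$ the pieces have large genus and many boundary circles, and we have little control over $H^1(Y)$ or over the relations in $H^2(Y)$. We do not need it: both facts survive if we choose one handle in each piece.

\subsection{Handles}

Fix an open subgroup $U$ and $Y=Y_U$. By Lemma~\ref{lem:structure}(b), each piece $S$ is the union of a one-holed torus $\Sigma_S$ in the interior of $S$ and a compact connected surface $S_0$ with boundary $\partial S\sqcup\partial\Sigma_S$, glued along the circle $\partial\Sigma_S$. Let $Y_0=\bigcup_SS_0$, the complement of the interiors of the $\Sigma_S$. By excision, restriction gives an isomorphism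
\begin{equation}\label{eq:excision}
H^n(Y,Y_0)\;\cong\;\bigoplus_{S\in B}H^n(\Sigma_S,\partial\Sigma_S).
\end{equation}
The quotient $\Sigma_S/\partial\Sigma_S$ is a torus, and in positive degrees $H^\bullet(\Sigma_S,\partial\Sigma_S)$ is its cohomology ring. So there is a basis $a_S,b_S$ of $H^1(\Sigma_S,\partial\Sigma_S)$ with $a_S^2=b_S^2=0$ such that $a_Sb_S=-b_Sa_S$ spans $H^2(\Sigma_S,\partial\Sigma_S)$. The map $H^1(\Sigma_S,\partial\Sigma_S)\to H^1(\Sigma_S)$ is injective because $\partial\Sigma_S$ is connected, and both spaces have dimension $2$. We use this isomorphism to regard $a_S,b_S$ also as a basis of $H^1(\Sigma_S)$.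

Let $\tilde a_S,\tilde b_S\in H^1(Y,Y_0)$ and $\omega_S\in H^2(Y,Y_0)$ be the classes that correspond under \eqref{eq:excision} to $a_S$, $b_S$ and $a_Sb_S$ in the summand $S$. Let $j\colon H^\bullet(Y,Y_0)\to H^\bullet(Y)$ be the natural map, and put
\[
\alpha_S=j(\tilde a_S),\qquad\beta_S=j(\tilde b_S)\qquad\text{in }H^1(Y).
\]

\begin{lemma}\label{lem:handles}
\begin{enumerate}
\item[(a)] The space $H^2(Y)$ is spanned by the products $\alpha_S\beta_S$, $S\in B$.
\item[(b)] The classes $\alpha_S,\beta_S$ restrict to $a_S,b_S$ on $\Sigma_S$ and to zero on $\Sigma_T$ for $T\ne S$.
\item[(c)] If $v\in H^1(Y)$ and $v|_{\Sigma_S}=s\,a_S+t\,b_S$, then $v\alpha_S=t\,\beta_S\alpha_S$ and $v\beta_S=s\,\alpha_S\beta_S$. In particular $\alpha_S^2=\beta_S^2=0$.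
\item[(d)] The map $\iota_U\colon H^2(U)\to H^2(Y)$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lefschetz duality for a compact oriented surface $M$ whose boundary is a disjoint union $\partial'\sqcup\partial''$ of two sets of circles gives $H^2(M,\partial')\cong H_0(M,\partial'')$. With excision this yields
\[
H^2(Y_0,C_Y)\cong\bigoplus_SH^2(S_0,\partial S)\cong\bigoplus_SH_0(S_0,\partial\Sigma_S)=0,
\]
because $S_0$ is connected and $\partial\Sigma_S$ is nonempty. Also $H^2(C_Y)=0$. The exact sequence of the pair $(Y_0,C_Y)$ gives $H^2(Y_0)=0$, so $j\colon H^2(Y,Y_0)\to H^2(Y)$ is surjective. Its source is spanned by the $\omega_S$. The product $\tilde a_S\tilde b_S$ restricts to $a_Sb_S$ on $\Sigma_S$ and to zero on the other handles, so $\omega_S=\tilde a_S\tilde b_S$ and $j(\omega_S)=\alpha_S\beta_S$.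

(b) Restriction to $\Sigma_T$ commutes with the maps from relative to absolute cohomology.

(c) We use the cup product $H^1(Y)\times H^1(Y,Y_0)\to H^2(Y,Y_0)$, which satisfies $j(vz)=v\,j(z)$ and is compatible with restriction to $(\Sigma_T,\partial\Sigma_T)$. The class $v\tilde a_S$ restricts to zero on $\Sigma_T$ for $T\ne S$, and on $\Sigma_S$ to $(s\,a_S+t\,b_S)a_S=-t\,a_Sb_S$. So $v\tilde a_S=-t\,\omega_S$, and $v\alpha_S=-t\,\alpha_S\beta_S=t\,\beta_S\alpha_S$. The class $v\tilde b_S$ restricts on $\Sigma_S$ to $(s\,a_S+t\,b_S)b_S=s\,a_Sb_S$, so $v\beta_S=s\,\alpha_S\beta_S$. For the last claim take $v=\alpha_S$, where $t=0$, and $v=\beta_S$, where $s=0$.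

(d) The ring homomorphism $\iota_U$ is bijective in degree $1$, and by (a) the space $H^2(Y)$ is spanned by products of classes of degree $1$. So $\iota_U$ is surjective in degree $2$. It is injective by Lemma~\ref{lem:comparison}.
\end{proof}

\begin{remark}
The hypothesis $g_i\ge1$ enters here through Lemma~\ref{lem:structure}(b). Without it part (d) fails: two disks glued along their boundary form a sphere, for which $G=1$ and $H^2(X)\ne0$.
\end{remark}

From now on we identify $H^n(U)$ with $H^n(Y)$ for $n\le2$, compatibly with products.

\subsection{Cohomological dimension}

We recall three standard facts. First, if a closed subgroup $K\le G$ is the intersection of a family of open subgroups $U$ that is directed downward, then $H^\bullet(K)=\varinjlim H^\bullet(U)$ along the restriction maps \cite[I.2.2, Prop.~8]{Serre}; this is an isomorphism of algebras because restriction respects cup products. Second, a pro-$p$ group $G$ has $\operatorname{cd}(G)\le n$ if and only if $H^{n+1}(G)=0$, and then $H^m(K)=0$ for all closed $K\le G$ and all $m>n$. Third, the discrete $G$-module $\mathcal{C}(G,k)$ of locally constant functions $G\to k$, with $G$ acting by translation,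 has $H^i(G,\mathcal{C}(G,k))=0$ for $i\ge1$; this is Shapiro's lemma for the trivial subgroup.

Lemma~\ref{lem:handles}(d) compares $U$ and $Y_U$ only up to degree $2$. Because it holds for all $U$, it says that the tower of covers $Y_U$ has no cohomology in the limit, like a contractible universal cover. Its cochains then resolve $k$.

\begin{proposition}\label{prop:cd}
We have $H^n(G)\cong H^n(X)$ for all $n$. In particular $\operatorname{cd}(G)\le2$.
\end{proposition}

\begin{proof}
Give $X$ the structure of a finite $2$-dimensional CW complex with $n_j$ oriented cells of dimension $j$, and lift it to all covers. Let $\widetilde X$ be the universal cover, with $\Gamma$ acting on the left, and choose a lift $\tilde\sigma$ of each cell $\sigma$ of $X$. Let $U$ run over the open normal subgroups of $G$. The cells of $Y_U=\Gamma_U\backslash\widetilde X$ above $\sigma$ are the images of the cells $\gamma\tilde\sigma$, and they are indexed by $\Gamma/\Gamma_U=G/U$. So the cellular cochain group $C^j(Y_U)$ is $\operatorname{Map}(G/U,k)^{n_j}$, the deck group $G/U$ acts by translation, the differentials are equivariant, and for $U'\le U$ the pullback is the inclusion of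 $\operatorname{Map}(G/U,k)^{n_j}$ in $\operatorname{Map}(G/U',k)^{n_j}$. The limit $C^\bullet=\varinjlim_UC^\bullet(Y_U)$ is a complex of discrete $G$-modules with $C^j=\mathcal{C}(G,k)^{n_j}$ and $C^j=0$ for $j\ge3$.

Direct limits over directed sets are exact, so $H^j(C^\bullet)=\varinjlim H^j(Y_U)$. This is $k$ for $j=0$. For $j=1,2$ it equals $\varinjlim H^j(U)$ by Lemmas~\ref{lem:comparison} and \ref{lem:handles}(d), and this is the cohomology of the trivial group, which is zero. Hence
\[
0\to k\to C^0\to C^1\to C^2\to0
\]
is a resolution of $k$ by modules without higher cohomology, and $H^n(G)$ is the cohomology of the complex of invariants. The invariants of $\mathcal{C}(G,k)$ are the constant functions, so $(C^\bullet)^G=C^\bullet(X)$. Since $H^3(X)=0$, we get $\operatorname{cd}(G)\le2$.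
\end{proof}

\subsection{Open subgroups}

\begin{proposition}\label{prop:quadratic}
For every open $U\le G$ the algebra $A=H^\bullet(U)$ is quadratic.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:cd}, $A_n=0$ for $n\ge3$. By definition $q(A)_2$ is the image of $A_1\otimes A_1\to A_2$, which is $A_2$ by Lemma~\ref{lem:handles}(a). So $q(A)\to A$ is bijective in degrees $\le2$, and every identity between products of two classes of degree $1$ in $A$ holds in $q(A)$. Since $q(A)_{n+1}=A_1\cdot q(A)_n$, it remains to prove $q(A)_3=0$. The space $q(A)_3$ is spanned by the words $v\alpha_S\beta_S$ with $v\in A_1$ and $S\in B$. In degree $2$ we have $v\alpha_S=t\,\beta_S\alpha_S$ for some $t\in k$, $\alpha_S\beta_S=-\beta_S\alpha_S$, and $\beta_S\beta_S=0$. Therefore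
\[
v\alpha_S\beta_S=t\,\beta_S\,\alpha_S\beta_S=-t\,\beta_S\beta_S\,\alpha_S=0.\qedhere
\]
\end{proof}

For Koszulity we use the following criterion. Let $A$ be a quadratic algebra and let $u_1,\dots,u_m$ be an ordered basis of $A_1$. Order the pairs $(u_r,u_s)$ lexicographically. Let $\Pi$ be the set of pairs $(u,u')$ such that $uu'$ is not a linear combination of products of smaller pairs. The basis is a \emph{PBW basis} if the monomials $u_{i_1}\cdots u_{i_n}$, $n\ge0$, in which every two consecutive letters form a pair in $\Pi$, are a basis of $A$. A quadratic algebra with a PBW basis is Koszul \cite{Priddy}.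

The products of classes that vanish on all handles are unknown to us. The order below is chosen so that these products come last, when $A_2$ is already spanned.

\begin{proposition}\label{prop:koszul}
For every open $U\le G$ the algebra $A=H^\bullet(U)$ is Koszul.
\end{proposition}

\begin{proof}
The space $A_1=H^1(Y)$ has finite dimension. Let $W$ be the kernel of the restriction $A_1\to\bigoplus_SH^1(\Sigma_S)$. By Lemma~\ref{lem:handles}(b) the classes $\alpha_S,\beta_S$ map to a basis of the target, so together with a basis of $W$ they form a basis $\mathcal{B}$ of $A_1$. If $u'\in\mathcal{B}$ and $u'\ne\beta_S$, then the $b_S$-coordinate of $u'|_{\Sigma_S}$ is zero, and Lemma~\ref{lem:handles}(c) gives $\alpha_Su'=-u'\alpha_S=0$.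

Choose $B_0\subseteq B$ such that the products $\alpha_S\beta_S$ with $S\in B_0$ form a basis of $A_2$. Order $\mathcal{B}$ so that the letters $\alpha_S$ with $S\in B_0$ come before all others. We claim that $\Pi=\{(\alpha_S,\beta_S):S\in B_0\}$. There are three kinds of pairs.
\begin{itemize}
\item A pair $(\alpha_S,u')$ with $S\in B_0$ and $u'\ne\beta_S$ has product zero, so it is not in $\Pi$.
\item For a pair $(\alpha_S,\beta_S)$ with $S\in B_0$, every smaller pair begins with some $\alpha_T$, $T\in B_0$, so its product is zero or $\alpha_T\beta_T$ with $T\ne S$. By linear independence, $(\alpha_S,\beta_S)\in\Pi$.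
\item A pair whose first letter is not of the form $\alpha_S$ with $S\in B_0$ is larger than all pairs $(\alpha_S,\beta_S)$, $S\in B_0$, whose products span $A_2$. So it is not in $\Pi$.
\end{itemize}
No letter is both the second letter of a pair in $\Pi$ and the first letter of a pair in $\Pi$. So the monomials in the criterion are $1$, the elements of $\mathcal{B}$, and the $\alpha_S\beta_S$ with $S\in B_0$. They form a basis of $A$, since $A_n=0$ for $n\ge3$. The algebra $A$ is quadratic by Proposition~\ref{prop:quadratic}, so the criterion applies.
\end{proof}

\subsection{Closed subgroups}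

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The bound on $\operatorname{cd}(G)$ is Proposition~\ref{prop:cd}. Let $K\le G$ be closed. It is the intersection of the open subgroups $U\supseteq K$, a family closed under finite intersections, so $H^\bullet(K)=\varinjlim H^\bullet(U)$. Such direct limits are exact and commute with tensor products. In degree $n$, the algebra $q(A)$ is the cokernel of $\bigoplus_{i}A_1^{\otimes i}\otimes R\otimes A_1^{\otimes(n-2-i)}\to A_1^{\otimes n}$ with $R=\ker(A_1\otimes A_1\to A_2)$, so $q$ commutes with these limits. Thus $q(H^\bullet(K))\to H^\bullet(K)$ is a limit of isomorphisms by Proposition~\ref{prop:quadratic}, and $H^\bullet(K)$ is quadratic. The groups $\operatorname{Tor}^A_{i,j}(k,k)$ are the homology of the bar complex, whose $i$-th term is $(\bigoplus_{n\ge1}A_n)^{\otimes i}$ with its grading. So they also commute with these limits, and they vanish for $i\ne j$ by Proposition~\ref{prop:koszul}.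
\end{proof}

\section{Lifting characters}\label{sec:lifting}

To show that $G$ is not 1-cyclotomic we must exclude every orientation. The condition for $U=G$ leaves only $\theta=1$. For $\theta=1$ the question concerns torsion in $H_1(Y_U;\mathbb{Z})$, which we reduce to a matrix of zeros and ones.

\subsection{The orientation is trivial}

\begin{lemma}\label{lem:theta}
Let $d\ge2$, and let $\theta$ be an orientation of $G$ such that $H^1(G,\mathbb{Z}_p(1)/p^n)\to H^1(G,k)$ is surjective for all $n$. Then $\theta=1$.
\end{lemma}

\begin{proof}
Fix $n$. Recall that a $1$-cocycle is a continuous map $f\colon G\to\mathbb{Z}/p^n$ with $f(gh)=f(g)+\theta(g)f(h)$.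

We first show that cocycles take arbitrary values on the $m=2\sum_ig_i$ generators. Let $N=(\mathbb{Z}/p^n)^m$, and let $L\subseteq N$ be the submodule of all tuples of values of cocycles on the generators. The relations of $G$ are products of commutators, so every element of $k^m$ is the tuple of values of a homomorphism $G\to k$. In $k$ the action is trivial, so coboundaries vanish and $H^1(G,k)$ consists of these homomorphisms. By hypothesis each is the reduction of a cocycle. Hence $N=L+pN$, and iterating gives $N=L+p^nN=L$.

Next we evaluate a cocycle on a commutator. We have $xy=[x,y]\,yx$ and $\theta([x,y])=1$, so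
\[
f(x)+\theta(x)f(y)=f([x,y])+f(y)+\theta(y)f(x),
\]
that is,
\begin{equation}\label{eq:commutator}
f([x,y])=(1-\theta(y))f(x)-(1-\theta(x))f(y).
\end{equation}
On $\ker\theta$, which contains all commutators, $f$ is additive.

Fix $i,j$ and choose $i'\ne i$. Let $f$ be a cocycle with value $1$ on $x_{ij}$ and $0$ on all other generators. By \eqref{eq:commutator}, the $i$-th expression for $c$ gives $f(c)=1-\theta(y_{ij})$, and the $i'$-th gives $f(c)=0$. So $\theta(y_{ij})\equiv1\pmod{p^n}$. For the cocycle with value $1$ on $y_{ij}$ and $0$ on the other generators, the two expressions give $-(1-\theta(x_{ij}))$ and $0$, so $\theta(x_{ij})\equiv1\pmod{p^n}$. As $n$ is arbitrary, $\theta$ is trivial on all generators.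
\end{proof}

\begin{remark}
The lemma fails for $d=1$. Then $G$ is free, and for every $\theta$ a cocycle with prescribed values $m_x$ on the generators $x$ is obtained from the homomorphism $x\mapsto(m_x,\theta(x))$ to the finite $p$-group $\mathbb{Z}/p^n\rtimes(1+p\mathbb{Z}/p^n)$.
\end{remark}

\subsection{The incidence map}

Let $U\le G$ be open, with circles $E$ and pieces $B$. Define
\[
\partial\colon\mathbb{Z}^B\to\mathbb{Z}^E,\qquad \partial[S]=\sum_{e\in E(S)}[e],\qquad\text{and}\qquad D_U=\operatorname{coker}(\partial).
\]

\begin{proposition}\label{prop:incidence}
The group $H_1(Y;\mathbb{Z})$ is the direct sum of $D_U$ and a free abelian group. For each $n$, the map $H^1(U,\mathbb{Z}/p^n)\to H^1(U,\mathbb{Z}/p)$ is surjective if and only if $\operatorname{Hom}(D_U,\mathbb{Z}/p^n)\to\operatorname{Hom}(D_U,\mathbb{Z}/p)$ is surjective. In particular: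
\begin{enumerate}
\item[(a)] if $D_U$ is free abelian, surjectivity holds for all $n$;
\item[(b)] if there are $\kappa\in D_U$ with $p\kappa=0$ and a homomorphism $\psi\colon D_U\to\mathbb{Z}/p$ with $\psi(\kappa)\ne0$, surjectivity fails for $n=2$.
\end{enumerate}
\end{proposition}

\begin{proof}
All homology has integer coefficients. By excision $H_q(Y,C_Y)=\bigoplus_SH_q(S,\partial S)$. The exact sequence of the pair $(Y,C_Y)$ reads
\[
\bigoplus_SH_2(S,\partial S)\longrightarrow H_1(C_Y)\longrightarrow H_1(Y)\longrightarrow\bigoplus_SH_1(S,\partial S).
\]
The first two terms are $\mathbb{Z}^B$ and $\mathbb{Z}^E$, with the fundamental classes as bases. The fundamental class of $S$ maps to that of $\partial S$, and the orientations agree, so the first map is $\partial$. By Lefschetz duality $H_1(S,\partial S)\cong H^1(S;\mathbb{Z})$ is free. So $H_1(Y)/D_U$ is a subgroup of a free abelian group, hence free, and $D_U$ is a direct summand.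

By Lemma~\ref{lem:completion}, $H^1(U,\mathbb{Z}/p^n)=\operatorname{Hom}(\Gamma_U,\mathbb{Z}/p^n)=\operatorname{Hom}(H_1(Y),\mathbb{Z}/p^n)$, compatibly with reduction modulo $p$. Homomorphisms from a free abelian group to $\mathbb{Z}/p$ lift to $\mathbb{Z}/p^n$. This gives the equivalence and (a). For (b), let $\tilde\psi\colon D_U\to\mathbb{Z}/p^2$ be a lift of $\psi$. Then $p\tilde\psi(\kappa)=0$, so $\tilde\psi(\kappa)\in p\mathbb{Z}/p^2$ and $\psi(\kappa)=0$, a contradiction.
\end{proof}

\subsection{The cases without torsion}

\begin{proposition}\label{prop:free}
The group $D_U$ is free abelian if $d\le2$ or if $[G:U]\le p$.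
\end{proposition}

\begin{proof}
For a nonempty finite set $I$, the quotient $\mathbb{Z}^I/\mathbb{Z}(1,\dots,1)$ is free of rank $|I|-1$.

Let $d=1$. The sets $E(S)$ partition $E$, so $D_U=\bigoplus_S\mathbb{Z}^{E(S)}/\mathbb{Z}(1,\dots,1)$ is free.

Let $d=2$. Each $e\in E$ lies in one piece of $B_1$ and one piece of $B_2$. Form the graph $\Lambda$ with vertex set $B$ and edge set $E$, where $e$ is directed from its piece in $B_2$ to its piece in $B_1$. The coboundary $\mathbb{Z}^B\to\mathbb{Z}^E$ of $\Lambda$ sends $[S]$ to $\partial[S]$ for $S\in B_1$ and to $-\partial[S]$ for $S\in B_2$. It has the same image as $\partial$, so $D_U=H^1(\Lambda;\mathbb{Z})=\operatorname{Hom}(H_1(\Lambda;\mathbb{Z}),\mathbb{Z})$ is free.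

Let $U=G$. Then $E=\{C\}$ and $\partial[T_i]=[C]$, so $D_U=0$.

The index of an open subgroup is a power of $p$, so the remaining case is $[G:U]=p$. A subgroup of index $p$ in a pro-$p$ group is normal, so $U$ is the kernel of a surjection $\varphi\colon G\to\mathbb{Z}/p$. Since $c$ is a product of commutators, $\varphi(c)=0$, and $E=\mathbb{Z}/p$ by Lemma~\ref{lem:structure}(a). If $\varphi(\Gamma_i)=0$ for some $i$, then the sets $E(S)$ with $S\in B_i$ are the singletons, $\partial$ is surjective, and $D_U=0$. Otherwise each $\Gamma_i$ acts transitively, $E(S)=E$ for every piece, and $D_U=\mathbb{Z}^E/\mathbb{Z}(1,\dots,1)\cong\mathbb{Z}^{p-1}$.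
\end{proof}

\subsection{Points and lines in $\mathbb{F}_p^2$}

Let $d\ge3$. By Proposition~\ref{prop:free}, torsion needs at least three partitions of $E$ and index at least $p^2$. The plane $P=\mathbb{F}_p^2$ has $p^2$ points and $p+1\ge3$ partitions into parallel lines, and three of them can be realized by the pieces. Put
\[
v_1=(1,0),\qquad v_2=(0,1),\qquad v_i=(1,-1)\quad\text{for }3\le i\le d .
\]
Let $\varphi\colon G\to P$ send $x_{i1}$ to $v_i$ and all other generators to $0$. This is well defined, because both sides of each relation map to $0$ in the abelian group $P$, and it is surjective. Let $U=\ker\varphi$, of index $p^2$. Then $U\backslash G=P$, and $\gamma\in\Gamma$ acts as translation by $\varphi(\gamma)$. We have $\varphi(c)=0$ and $\varphi(\Gamma_i)=\langle v_i\rangle$. By Lemma~\ref{lem:structure}(a), $E=P$, and the sets $E(S)$ for $S\in B_i$ are the lines $w+\langle v_i\rangle$. We view elements of $\mathbb{Z}^E$ as functions $P\to\mathbb{Z}$, so that $\partial[S]$ is the indicator function of a line. The image of $\partial$ is then the sum, over the three directions $v_1,v_2,v_3$, of the groups of functions that are constant on the lines in that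 direction.

\begin{example}\label{ex:K4}
Let $p=2$. The plane has four points, and the lines in the directions $(1,0)$, $(0,1)$, $(1,1)$ are all six pairs of points (Figure~\ref{fig:K4}). So $D_U$ is generated by four classes $[w]$ with $[w]+[w']=0$ whenever $w\ne w'$. For three distinct points $w,w',w''$,
\[
[w]=-[w']=[w'']=-[w],
\]
so $2[w]=0$ and all four classes are equal. The map that sends every $[w]$ to $1\in\mathbb{Z}/2$ respects the relations, so $D_U\cong\mathbb{Z}/2$. Proposition~\ref{prop:incidence}(b) applies. The circle through the base point of $Y$ represents $c\in\Gamma_U$, so the element of order $2$ in $H_1(Y;\mathbb{Z})$ is the class of $c$. With only the first two directions the relations form a cycle of even length, the signs alternate consistently, and the quotient is $\mathbb{Z}$.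
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\draw[thick] (0,0)--(1,0);
\draw[thick] (0,1)--(1,1);
\draw[thick,dashed] (0,0)--(0,1);
\draw[thick,dashed] (1,0)--(1,1);
\draw[very thick,dotted] (0,0)--(1,1);
\draw[very thick,dotted] (1,0)--(0,1);
\fill (0,0) circle (0.035) node[below left] {$(0,0)$};
\fill (1,0) circle (0.035) node[below right] {$(1,0)$};
\fill (0,1) circle (0.035) node[above left] {$(0,1)$};
\fill (1,1) circle (0.035) node[above right] {$(1,1)$};
\end{tikzpicture}
\caption{The cover of degree $4$ for $p=2$ and $d=3$. The four points of $\mathbb{F}_2^2$ are the circles above $C$. Each segment is a surface whose two boundary circles are its endpoints: solid above $T_1$, dashed above $T_2$, dotted above $T_3$. The two dotted segments do not meet. Each surface makes the sum of its two boundary circles zero in homology, so a triangle forces each circle to have order dividing $2$.}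
\label{fig:K4}
\end{figure}

For general $p$ we need a function $\kappa$ on $P$ such that $p\kappa$ lies in the image of $\partial$ and $\kappa$ does not. The lines in the directions $v_1,v_2,v_3$ are the fibers of the linear forms $b$, $a$, $a+b$ in the coordinates $(a,b)$. These three forms are linearly dependent over $\mathbb{F}_p$, while any two of them are independent; this is where $d\ge3$ is used. If we lift the values of the forms to integers, the dependence holds only modulo $p$, and the error divided by $p$ is the carry in addition modulo $p$. That carry is our $\kappa$.

\begin{proposition}\label{prop:carry}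
Let $d\ge3$ and $U=\ker\varphi$ as above. Then $H^1(U,\mathbb{Z}/p^2)\to H^1(U,\mathbb{Z}/p)$ is not surjective.
\end{proposition}

\begin{proof}
Identify $P$ with $\{0,\dots,p-1\}^2$, and let $r(n)\in\{0,\dots,p-1\}$ be the residue of an integer $n$ modulo $p$. Define $\kappa\colon P\to\mathbb{Z}$ by $\kappa(a,b)=1$ if $a+b\ge p$ and $\kappa(a,b)=0$ otherwise. Then
\[
p\,\kappa(a,b)=b+a-r(a+b).
\]
The integer-valued functions $b$, $a$ and $r(a+b)$ are constant on the lines in the directions $v_1$, $v_2$ and $v_3$, respectively. So $p\kappa$ lies in the image of $\partial$, and the class of $\kappa$ in $D_U$ is killed by $p$.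

A homomorphism $D_U\to\mathbb{Z}/p$ has the form $f\mapsto\sum_{w\in P}f(w)\psi(w)$ for a function $\psi\colon P\to\mathbb{F}_p$ whose sum over every line in the three directions is zero. We look for $\psi$ that depends only on $a$. On a line in the direction $v_2$ such a function is constant, so its sum is $p$ times a value, which is zero. On a line in the direction $v_1$ or $v_3$ the coordinate $a$ takes every value once, so the condition is $\sum_a\psi(a)=0$. For fixed $a$ there are exactly $a$ values of $b$ with $a+b\ge p$, namely $p-a,\dots,p-1$. Hence the value of the homomorphism on $\kappa$ is $\sum_aa\,\psi(a)$. Take $\psi(0)=-1$, $\psi(1)=1$, and $\psi(a)=0$ for $a\ge2$. Then $\sum_a\psi(a)=0$ and $\sum_aa\,\psi(a)=1\ne0$. Proposition~\ref{prop:incidence}(b) finishes the proof.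
\end{proof}

For $p=2$ the function $\kappa$ is the indicator of the point $(1,1)$ and $\psi$ is the constant $1$, as in Example~\ref{ex:K4}.

\begin{remark}
The relations given by the lines can be seen in the group. Let $g_i=1$, $x=x_{i1}$, $y=y_{i1}$, so that $c=[x,y]$. From $yxy^{-1}=c^{-1}x$ we get
\[
yx^py^{-1}=(c^{-1}x)^p=\Bigl(\prod_{r=0}^{p-1}x^rc^{-1}x^{-r}\Bigr)x^p .
\]
Since $y$ and $x^p$ lie in $U$, the classes of the $p$ conjugates $x^rcx^{-r}$ have sum zero in $U^{\mathrm{ab}}$. This is the relation of the line $\langle v_i\rangle$, and conjugation by $g\in G$ gives that of the line through $\varphi(g)$.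
\end{remark}

\subsection{Conclusion of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) and (3)]
In part (3), the statement about $\theta$ is Lemma~\ref{lem:theta}, surjectivity for $[G:U]\le p$ follows from Propositions~\ref{prop:free} and \ref{prop:incidence}(a), and the failure at index $p^2$ and $n=2$ is Proposition~\ref{prop:carry}.

For part (2), let $d\le2$. By Propositions~\ref{prop:free} and \ref{prop:incidence}(a), the pair $(G,1)$ is 1-cyclotomic. Let $d\ge3$ and suppose that $(G,\theta)$ is 1-cyclotomic. The condition for $U=G$ gives $\theta=1$, and then the condition fails for the subgroup of index $p^2$ in part (3).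
\end{proof}

Theorem~\ref{thm:A} is the case $g_1=\dots=g_d=1$, $d\ge3$, of parts (1) and (2). Corollary~\ref{cor:galois} follows from part (2), because the groups $G_F(p)$ are 1-cyclotomic, as shown in Section~\ref{sec:intro}.

\begin{thebibliography}{9}

\bibitem{BQ}
Simone Blumer and Claudio Quadrelli, \emph{Variations of Demushkin Groups that are not Absolute Galois Groups}, arXiv:2603.15464 (2026).

\bibitem{Priddy}
Priddy, \emph{Koszul resolutions}, 1970.

\bibitem{Serre}
Serre, \emph{Galois Cohomology}.

\end{thebibliography}
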